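\title{Sectional rank and the second radical layer of the projective cover of the trivial module}

\begin{abstract}
Let $G$ be a finite group, $k$ an algebraically closed field of characteristic $p$, and $J$ the radical of the projective cover of the trivial $kG$-module. It is known that the number of irreducible summands of $J/J^2$ is bounded in terms of $p$ and the sectional $p$-rank $r$ of $G$. We prove that it is bounded in terms of $r$ alone, which confirms a conjecture posed in a paper of Guralnick and Tiep. The proof reduces to simple groups and large primes and uses the classification of finite simple groups. Alternating groups and classical groups of large rank in cross characteristic are treated by a recursion over parabolic subgroups controlled by Hecke algebras, groups of bounded rank in cross characteristic by basic sets of characters, and groups in the defining characteristic by passage to the algebraic group.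
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Let $G$ be a finite group, $p$ a prime and $k$ an algebraically closed field of characteristic $p$. Let $P_0(G)$ be the projective cover of the trivial $kG$-module $k$, let $J_G=\operatorname{rad}P_0(G)$, and write $J_G^2$ for $\operatorname{rad}J_G$. The head $J_G/J_G^2$ of $J_G$ is semisimple, and we let $c(G)$ be the number of its irreducible summands.

The number $c(G)$ counts first cohomology. Let $M$ be an irreducible $kG$-module and apply $\operatorname{Hom}_G(-,M)$ to $0\to J_G\to P_0(G)\to k\to0$. Every map $P_0(G)\to M$ kills $J_G$, so $\operatorname{Hom}_G(J_G,M)\cong\operatorname{Ext}^1_G(k,M)=H^1(G,M)$. Let $P(M)$ be the projective cover of $M$ and $P_1(G)$ the projective cover of $J_G$. With $h_M=\dim H^1(G,M)$ we obtain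
\begin{equation}\label{eq:c}
c(G)=\sum_{M}h_M,\qquad P_1(G)\cong\bigoplus_M P(M)^{h_M},
\end{equation}
where $M$ runs over the irreducible $kG$-modules. So $c(G)$ is the total first cohomology of $G$ with irreducible coefficients, and it is also the number of indecomposable summands of $P_1(G)$, the second term of the minimal projective resolution of $k$.

The \emph{sectional $p$-rank} of $G$ is the largest rank of an elementary abelian $p$-group $L/K$ with $K\lhd L\le G$. It does not increase on passing to a section of $G$. It depends only on a Sylow $p$-subgroup of $G$, because $L/K\cong D/(D\cap K)$ for a Sylow $p$-subgroup $D$ of $L$. It is the largest number of generators that a $p$-subgroup of $G$ can need. Two examples show how it is related to $c(G)$.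

\begin{example}\label{ex:normal}
Suppose that $G$ has a normal Sylow $p$-subgroup $V$. Then $V$ acts trivially on every irreducible $M$, and since $G/V$ is a $p'$-group,
\[
H^1(G,M)=H^1(V,M)^{G}=\operatorname{Hom}(V,M)^G=\operatorname{Hom}_{kG}\bigl(k\otimes_{\mathbb F_p}V/\Phi(V),M\bigr).
\]
Hence $J_G/J_G^2\cong k\otimes_{\mathbb F_p}V/\Phi(V)$, and $c(G)$ is at most the sectional $p$-rank of $G$. If $G=V$, then $c(G)$ is the rank of $V/\Phi(V)$.
\end{example}

\begin{example}\label{ex:Sp-intro}
Let $p$ be odd and $G=S_p$, of sectional $p$-rank $1$. The permutation module $k^p=\operatorname{Ind}_{S_{p-1}}^{S_p}k$ is projective, because $S_{p-1}$ is a $p'$-group, and it maps onto $k$. Projective modules have dimension divisible by $p$, so $P_0(G)=k^p$. A submodule that contains a vector $x$ with $x_i\ne x_j$ contains $x-(i\,j)x$, a nonzero multiple of $e_i-e_j$, and hence all vectors of coordinate sum $0$. So the only proper nonzero submodules are the constant vectors and the vectors of coordinate sum $0$. Thus $J_G/J_G^2$ is irreducible of dimension $p-2$, and $c(G)=1$.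
\end{example}

The second example shows that the dimension of $J_G/J_G^2$ grows with $p$, so the number of summands is the quantity that one can hope to bound. In both examples this number does not see the prime. It is known that for each prime $p$ and each $r$ there is a constant $C(p,r)$ such that $c(G)\le C(p,r)$ for all finite groups $G$ of sectional $p$-rank $r$. The conjecture posed in \cite{GTsec} is that the constant can be chosen to depend only on $r$. This is not a formal matter: the sum \eqref{eq:c} runs over a set that grows with $p$ for fixed $r$. For instance, $SL_2(p)$ has sectional $p$-rank $1$ and $p$ irreducible modules. We prove the conjecture.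

\begin{theorem}\label{thm:main}
For each $r$ there is a constant $C(r)$ such that $c(G)\le C(r)$ for every prime $p$, every algebraically closed field $k$ of characteristic $p$, and every finite group $G$ of sectional $p$-rank at most $r$.
\end{theorem}

\begin{theorem}\label{thm:comp}
\begin{enumerate}
\item[(i)] If $p>r+1$ and $G$ is $p$-solvable of sectional $p$-rank at most $r$, then $c(G)\le r$, and this bound is sharp.
\item[(ii)] Every constant $C(r)$ as in Theorem~\ref{thm:main} satisfies $C(r)\ge r$, and the best value of $C(1)$ is $1$.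
\item[(iii)] For every $r\ge1$ and every prime $p>\max(r,2)$ there is a group of sectional $p$-rank $r$ with $c(G)=1$.
\end{enumerate}
\end{theorem}

\subsection*{Plan of the proof}
Because the constants $C(p,r)$ exist, finitely many primes may be ignored for each $r$. It suffices to find $p_0(r)$ and a bound in terms of $r$ that holds for all $p>p_0(r)$. For such $p$, Sections~\ref{sec:general} and~\ref{sec:reduction} reduce the problem to simple groups. By the classification of finite simple groups, three situations remain, and each has its own difficulty.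

For alternating groups and for classical groups in characteristic different from $p$, the degree or rank is not bounded in terms of $r$. Here $P_1(G)$ is found inside modules induced from two parabolic subgroups and their intersection, and these modules are controlled by partitions with a bounded number of rows and with prescribed residues (Section~\ref{sec:hecke}). For groups of Lie type of bounded rank in characteristic different from $p$, both the number of terms in \eqref{eq:c} and the size of each term are bounded by published theorems, apart from the Suzuki and Ree groups, which we treat directly (Section~\ref{sec:bounded}). In the defining characteristic the rank and the degree of the field over $\mathbb F_p$ are bounded, but the number of irreducible modules grows with $p$. There the sum \eqref{eq:c} is moved to the algebraic group and expressed through a finite set of small weights that does not depend on $p$ (Section~\ref{sec:defining}).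

\subsection*{Conventions}
Irreducible modules, projective covers and radicals of group algebras over $\overline{\mathbb F}_p$ are compatible with extension to a larger algebraically closed field, so we take $k=\overline{\mathbb F}_p$. Modules are left modules of finite dimension, except that rational modules for algebraic groups may be infinite dimensional. We write $X\mid Y$ if $X$ is isomorphic to a direct summand of $Y$, $\ell(X)$ for composition length, $[X:M]$ for the multiplicity of $M$ as a composition factor, and $X\boxtimes Y$ for the outer tensor product. For irreducible $M$, the multiplicity of $P(M)$ in a projective module $Z$ is $\dim\operatorname{Hom}_G(Z,M)$, and $\dim\operatorname{Hom}_G(P(M),X)=[X:M]$. For a $p'$-subgroup $U$ we put $e_U=|U|^{-1}\sum_{x\in U}x$. We identify $H^1(G,M)$ with the derivations $\delta\colon G\to M$, $\delta(xy)=x\delta(y)+\delta(x)$, modulo the inner derivations $x\mapsto xm-m$.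

\section{General properties of $c(G)$}\label{sec:general}

\subsection{Normal subgroups}

\begin{lemma}\label{lem:ext}
If $N\lhd G$, then $c(G)\le c(G/N)+c(N)$.
\end{lemma}

\begin{proof}
For irreducible $M$ the inflation--restriction sequence reads
\[
0\to H^1(G/N,M^N)\to H^1(G,M)\to H^1(N,M)^G,
\]
and $M^N$ is $0$ or $M$. The first terms add up to $c(G/N)$, so it remains to show that $\sum_M\dim H^1(N,M)^G\le c(N)$. The difficulty is that many irreducible $kG$-modules can lie over one irreducible $kN$-module, so the terms cannot be estimated one at a time. We avoid this by giving $J_N/J_N^2$ an action of $G$.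

Let $A=\operatorname{rad}(kN)$, let $\varepsilon\colon kN\to k$ be the augmentation, and let $\bar e$ be the central idempotent of the semisimple algebra $kN/A$ that belongs to the trivial module. If $e\in kN$ is an idempotent lifting $\bar e$, then $P_0(N)=kNe$, $J_N=Ae$ and $J_N^2=A^2e$. Hence $Y=(A/A^2)\bar e$ is isomorphic to $J_N/J_N^2$ as a left $kN$-module. Conjugation by $G$ preserves $A$ and fixes $\bar e$, so $G$ acts on $Y$ by conjugation. Right multiplication by $N$ is trivial on $Y$, so on $N$ this action is left multiplication. Thus $Y$ is a $kG$-module with $Y|_N\cong J_N/J_N^2$.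

By Clifford's theorem $M|_N$ is semisimple, that is, $AM=0$. Extend a derivation $\delta\colon N\to M$ linearly to $kN$; then $\delta(xy)=x\delta(y)+\varepsilon(y)\delta(x)$. For $y\in A$ this gives $\delta(xy)=x\delta(y)$, so $\delta|_A$ is a homomorphism of left modules, and it kills $A^2$. For $x\in A$ it gives $\delta(xy)=\varepsilon(y)\delta(x)$, so the induced map on $A/A^2$ kills $(A/A^2)(1-\bar e)$ and is determined by its restriction to $Y$. Inner derivations $x\mapsto xm-\varepsilon(x)m$ vanish on $A$. We obtain a linear map $H^1(N,M)\to\operatorname{Hom}_N(Y,M)$, and it commutes with $G$, which acts on both sides by $(g\delta)(x)=g\,\delta(g^{-1}xg)$. The map is injective: if $\delta|_A=0$, then the extension $M\oplus k$ with $x(m,a)=(xm+a\delta(x),\varepsilon(x)a)$ is killed by $A$, so it splits and $\delta$ is inner. Therefore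
\[
\sum_M\dim H^1(N,M)^G\le\sum_M\dim\operatorname{Hom}_G(Y,M)\le\ell(Y)\le\ell(Y|_N)=c(N).\qedhere
\]
\end{proof}

\begin{lemma}\label{lem:coprime}
\begin{enumerate}
\item[(a)] If $U\lhd G$ is a $p'$-group, then $P_i(G)$ is the inflation of $P_i(G/U)$ for $i=0,1$, and $c(G)=c(G/U)$. In particular, $P_0(G)=k$, $P_1(G)=0$ and $c(G)=0$ if $p\nmid|G|$, and $P_i(L'\times L'')=k\boxtimes P_i(L'')$ if $p\nmid|L'|$.
\item[(b)] If $N\lhd G$ and $p\nmid|G:N|$, then $\operatorname{rad}(X|_N)=(\operatorname{rad}X)|_N$ for every $kG$-module $X$, and
\[
c(N)=\sum_Mh_M\,\ell(M|_N)\le|G:N|\,c(G).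
\]
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Since $k[G/U]\cong kGe_U$ is a summand of $kG$, inflation preserves projectivity, and it preserves submodule lattices. So the inflation of $P_0(G/U)$ is projective with head $k$, its radical is the inflation of $J_{G/U}$, and the inflation of $P_1(G/U)$ is a projective cover of that radical.

(b) The ideal $kG\operatorname{rad}(kN)=\operatorname{rad}(kN)kG$ is nilpotent. A $kG$-module killed by it is semisimple on $N$, hence semisimple by averaging projections over $G/N$. So this ideal is $\operatorname{rad}(kG)$, and $\operatorname{rad}X=\operatorname{rad}(kN)X$. It follows that $P_0(G)|_N$ is projective with head $k$, so it is $P_0(N)$, and that $J_N/J_N^2=(J_G/J_G^2)|_N$. This gives the equality. If $W$ is an irreducible submodule of $M|_N$, then $M$ is a quotient of $\operatorname{Ind}_N^GW$, whose restriction to $N$ is a sum of $|G:N|$ conjugates of $W$. So $\ell(M|_N)\le|G:N|$.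
\end{proof}

\subsection{Two generating subgroups}
The next lemma locates $P_1(G)$ in terms of subgroups. It is the engine of Section~\ref{sec:hecke} and of the treatment of ${}^2F_4(q)$.

\begin{lemma}\label{lem:two}
\begin{enumerate}
\item[(a)] $P_0(G)\mid\operatorname{Ind}_Q^GP_0(Q)$ for every subgroup $Q\le G$.
\item[(b)] If $G=\langle Q_1,Q_2\rangle$ and $Q_{12}=Q_1\cap Q_2$, then
\[
P_1(G)\ \Big|\ \operatorname{Ind}_{Q_1}^GP_1(Q_1)\oplus\operatorname{Ind}_{Q_2}^GP_1(Q_2)\oplus\operatorname{Ind}_{Q_{12}}^GP_0(Q_{12}).
\]
\end{enumerate}
\end{lemma}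

\begin{proof}
(a) The right side is projective and maps onto $k$.

(b) Let $Z$ be the right side, which is projective. By \eqref{eq:c} we must show $h_M\le\dim\operatorname{Hom}_G(Z,M)$ for each irreducible $M$. For a subgroup $Q$ and any $kQ$-module $X$, the space $H^1(Q,X)$ is a quotient of $\operatorname{Hom}_Q(J_Q,X)$, which embeds in $\operatorname{Hom}_Q(P_1(Q),X)$; and $X^Q=\operatorname{Hom}_Q(k,X)$ embeds in $\operatorname{Hom}_Q(P_0(Q),X)$. By Frobenius reciprocity,
\[
\dim\operatorname{Hom}_G(Z,M)\ge\dim H^1(Q_1,M)+\dim H^1(Q_2,M)+\dim M^{Q_{12}}.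
\]
So it is enough to show that the kernel of $H^1(G,M)\to H^1(Q_1,M)\oplus H^1(Q_2,M)$ has dimension at most $\dim M^{Q_{12}}$. After subtracting an inner derivation, a class in the kernel is represented by a derivation $\delta$ that vanishes on $Q_1$ and has the form $\delta(x)=xm-m$ on $Q_2$. Then $m\in M^{Q_{12}}$, and $m$ is unique modulo $M^{Q_2}$. Since $Q_1$ and $Q_2$ generate $G$, the derivation $\delta$ is determined by $m$. So the space of such $\delta$ embeds in $M^{Q_{12}}/M^{Q_2}$.
\end{proof}

\subsection{Cyclic Sylow subgroups and $p$-solvable groups}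
We recall from the Brauer--Dade theory the structure of a block with a nontrivial cyclic defect group. The irreducible modules are the edges of a tree. Each vertex $v$ carries $\mu_v\ge1$ ordinary irreducible characters, which agree on $p$-regular elements, and $\mu_v=1$ for all vertices but at most one, the exceptional vertex. The reduction modulo $p$ of a character at $v$ contains each edge at $v$ once and nothing else; in particular the decomposition numbers are at most $1$. For an edge $E$ with ends $v,w$, the module $\operatorname{rad}P(E)/\operatorname{soc}P(E)$ is a direct sum of two uniserial modules, of lengths $\mu_vn_v-1$ and $\mu_wn_w-1$, where $n_v$ is the number of edges at $v$.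

\begin{lemma}\label{lem:cyclic}
If $G$ has cyclic Sylow $p$-subgroups, then $c(G)\le1$.
\end{lemma}

\begin{proof}
Let $D\ne1$ be a Sylow $p$-subgroup; it is a defect group of the principal block. The vertex $v$ of the trivial character $1_G$ carries only the edge $k$. If $\mu_v=1$, then $\operatorname{rad}P_0(G)/\operatorname{soc}P_0(G)$ is uniserial or zero, and in both cases $J_G$ has irreducible head.

Let $\mu_v>1$. Then a character $\chi\ne1_G$ agrees with $1_G$ on $p$-regular elements, so $\chi$ is linear of $p$-power order, and $D\cap G'\neq D$. As $D$ is abelian, $D\cap G'=[D,N_G(D)]$ (Burnside). The $p'$-group $N_G(D)/C_G(D)$ acts coprimely, so $[D,N_G(D)]$ is a direct factor of the cyclic group $D$, and hence it is $1$ or $D$. So it is $1$, and by Burnside's transfer theorem $G$ has a normal $p$-complement. By Lemma~\ref{lem:coprime}(a) and Example~\ref{ex:normal}, $c(G)=c(D)=1$.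
\end{proof}

\begin{lemma}\label{lem:solvable}
If $p>r+1$ and $R$ is $p$-solvable of sectional $p$-rank at most $r$, then $c(R)\le r$.
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:coprime}(a) we may assume $O_{p'}(R)=1$. Put $V=O_p(R)$; then $C_R(V)\le V$ by the Hall--Higman lemma. Let $d\le r$ be the rank of $V/\Phi(V)$. A $p'$-element that centralizes $V/\Phi(V)$ centralizes $V$, so it lies in $V$ and is trivial. Hence $C_R(V/\Phi(V))$ is a normal $p$-subgroup that contains $V$, and so it equals $V$. Thus $R/V$ is a $p$-solvable subgroup of $GL_d(p)$ with $O_p(R/V)=1$. By Theorem~B of Hall and Higman, an element of order $p$ in such a group has minimal polynomial of degree at least $p-1$. Since $p-1>d$, there is no such element. So $V$ is a normal Sylow $p$-subgroup, and $c(R)\le d$ by Example~\ref{ex:normal}.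
\end{proof}

The hypothesis $p>r+1$ is what makes $R/V$ a $p'$-group. For $p=3$ and $R=\mathbb F_3^2\rtimes SL_2(3)$, the Sylow $3$-subgroup is nonabelian of order $27$, so $r=2=p-1$, while $R/O_3(R)=SL_2(3)$ has order divisible by $3$.

\begin{proof}[Proof of Theorem~\ref{thm:comp}]
The bound in (i) is Lemma~\ref{lem:solvable}. By Example~\ref{ex:normal}, $c(C_p^r)=r$ for every $p$; this shows that (i) is sharp and that $C(r)\ge r$. If $G$ has sectional $p$-rank $1$, then a Sylow $p$-subgroup $D$ has $|D/\Phi(D)|=p$ and is therefore cyclic. Then $c(G)\le1$ by Lemma~\ref{lem:cyclic}, and $c(G)=1$ because $J_G\ne0$. This proves (ii).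

For (iii) let $G=V\rtimes H$ with $V=\mathbb F_p^r$ and $H=C_{p-1}\wr S_r$ the group of monomial matrices. As $p>r$, the group $H$ is a $p'$-group, so $V$ is a Sylow $p$-subgroup and $G$ has sectional $p$-rank $r$. As $p>2$, the $r$ coordinate characters of $C_{p-1}^r$ are distinct, so every submodule of $k\otimes V$ is spanned by coordinate vectors; these are permuted transitively by $S_r$. Thus $k\otimes V$ is irreducible, and $c(G)=1$ by Example~\ref{ex:normal}.
\end{proof}

\section{Reduction to simple groups}\label{sec:reduction}

Lemma~\ref{lem:ext} bounds $c(G)$ by a sum over any normal series, but the number of composition factors of order divisible by $p$ is not bounded in terms of $r$, as $C_{p^n}$ shows. So the $p$-solvable parts must be treated as a whole, by Lemma~\ref{lem:solvable}.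

\begin{proposition}\label{prop:reduction}
If $p>r+1$ and $G$ has sectional $p$-rank at most $r$, then $c(G)\le2r+r\max_Sc(S)$, where $S$ runs over the nonabelian simple groups of order divisible by $p$ and of sectional $p$-rank at most $r$ (an empty maximum is $0$).
\end{proposition}

\begin{proof}
Let $R$ be the largest normal $p$-solvable subgroup of $G$ and $\bar G=G/R$. Then $\bar G$ has no nontrivial normal $p$-solvable subgroup, so its socle is $E=E_1\times\dots\times E_n$ with $E_i$ nonabelian simple of order divisible by $p$. Since $E$ contains $C_p^n$, we have $n\le r$. Also $C_{\bar G}(E)=1$: otherwise this normal subgroup would contain a minimal normal subgroup of $\bar G$, which lies in $E$ and centralizes $E$, and so is abelian. Let $K=\bigcap_iN_{\bar G}(E_i)$. The group $\bar G$ permutes the $E_i$, so $\bar G/K$ embeds in the symmetric group $S_n$, a $p'$-group. The group $K$ embeds in $\prod_i\operatorname{Aut}(E_i)$, so $K/E$ embeds in $\prod_i\operatorname{Out}(E_i)$, which is solvable by the Schreier property (a consequence of the classification). Lemmas~\ref{lem:ext},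 \ref{lem:coprime}(a) and \ref{lem:solvable} give
\[
c(G)\le c(R)+c(\bar G/K)+c(K/E)+\sum_ic(E_i)\le r+0+r+\sum_ic(E_i).\qedhere
\]
\end{proof}

For $p>71$ the sporadic groups, the Tits group and the derived groups of $Sp_4(2)$, $G_2(2)$ and ${}^2G_2(3)$ are $p'$-groups. They are disregarded from now on.

\section{Symmetric groups and classical groups in cross characteristic}\label{sec:hecke}

A symmetric group $S_m$ of sectional $p$-rank $r$ can have degree about $rp$. In the same way, if $f$ is the order of $q$ modulo $p$, then $GL_{f-1}(q)$ is a $p'$-group, and $f$ can be as large as $p-1$. So a bound in terms of the degree or rank is of no use here. What is bounded is the ratio $m/p$ or $m/f$, and we want an argument that takes one step for each block of about $p$ or $f$ coordinates.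

\subsection{The method for $S_p$}\label{ss:Sp}
Let $p\ge5$ and $G=S_p$. We recover the value $c(G)=1$ of Example~\ref{ex:Sp-intro} by an argument that generalizes. Take $Q_1=S_{p-1}\times S_1$ and $Q_2=S_{p-2}\times S_2$. These are $p'$-groups that generate $G$, and $Q_{12}=S_{p-2}$. The first two terms of Lemma~\ref{lem:two}(b) vanish (so the third cannot be omitted), and $P_1(G)\mid Z=\operatorname{Ind}_{S_{p-2}}^{S_p}k$. Projective modules lift to characteristic $0$. Write $\chi_\lambda$ for the irreducible character of the partition $\lambda$. By the branching rule, adding two boxes to the partition $(p-2)$ one at a time, the lift of $Z$ has character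
\[
\chi_{(p)}+2\chi_{(p-1,1)}+\chi_{(p-2,2)}+\chi_{(p-2,1,1)}.
\]
Only partitions with at most three rows occur, and the multiplicities are small.

The sum $z$ of all transpositions is central and acts in $\chi_\lambda$ by the sum of the contents $j-i$ of the nodes $(i,j)$ of $\lambda$. The contents of $(p)$, $(p-1,1)$ and $(p-2,1,1)$ run through each class modulo $p$ once, so their sum is $0$ in $k$. The contents of $(p-2,2)$ are $0,1,\dots,p-3,-1,0$, with sum $2$ in $k$. On an indecomposable module $z$ has a single eigenvalue. It is $0$ on $P_0(G)$, hence on its composition factors and their projective covers. So $P_1(G)\mid Z_0$, the generalized $0$-eigenspace of $z$ in $Z$, whose lift has character $\chi_{(p)}+2\chi_{(p-1,1)}+\chi_{(p-2,1,1)}$. Counting constituents gives $c(G)\le4$ for all $p$, and a bound of this kind is all that we need in general.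

In this small case one can finish. We have $Z_0=P_0(G)\oplus Z'$, where $P_0(G)=k^p$ has character $\chi_{(p)}+\chi_{(p-1,1)}$ and $Z'$ has character $\chi_{(p-1,1)}+\chi_{(p-2,1,1)}$. The module $Z'$ is indecomposable, since no projective module has dimension $\chi_{(p-1,1)}(1)=p-1$. As $H^1(S_p,k)=\operatorname{Hom}(S_p,k)=0$, the module $P_0(G)$ is not a summand of $P_1(G)$. So $P_1(G)=Z'$ and $c(G)=1$.

For larger $m$ we remove $p-1$ or $p-2$ points at each step, so the number of steps is bounded and the number of rows stays bounded. Few rows alone are not enough, since the number of partitions of $m$ with two rows grows with $m$. The contents alone are not enough either: all $p$ hooks $(p-i,1^i)$ have the same contents modulo $p$ as $(p)$. The two conditions together leave a bounded number of partitions (Lemma~\ref{lem:count}). For classical groups the same combinatorics appears in the Hecke algebra of the permutation module on a Borel subgroup.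

\subsection{The families}\label{ss:families}
Let $q$ be a prime power with $p\nmid q$. We consider three kinds of families $(G_m)$.
\begin{itemize}
\item[(S)] $G_m=S_m$. Put $f=p$ and $q_0=1$.
\item[(A)] $G_m=GL_m(q)$. Put $q_0=q$.
\item[(B)] $G_m$ is given by a column of the following table, which also defines $q_0$ and a second parameter $u$.
\end{itemize}
\begin{center}
\begin{tabular}{c|cccccc}
$G_m$ & $Sp_{2m}(q)$ & $SO_{2m+1}(q)$, $q$ odd & $GO^+_{2m}(q)$ & $SO^-_{2m+2}(q)$ & $GU_{2m}(q)$ & $GU_{2m+1}(q)$\\ \hline
$q_0$ & $q$ & $q$ & $q$ & $q$ & $q^2$ & $q^2$\\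
$u$ & $q$ & $q$ & $1$ & $q^2$ & $q$ & $q^3$
\end{tabular}
\end{center}
Here $GO^+$ is the full isometry group, and for even $q$ the symbol $SO^\pm$ denotes the kernel of the Dickson invariant. We use $GO^+_{2m}$ in place of $SO^+_{2m}$ because its double cosets are then indexed by a Weyl group of type $B_m$, as for the other columns. In (A) and (B) let $f$ be the order of $q_0$ modulo $p$. Until Section~\ref{ss:simple} we fix a family, $q$, $p$ and $r$, and assume
\begin{equation}\label{eq:hyp}
f\ge5\qquad\text{and}\qquad m<(r+3)f.
\end{equation}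
In particular $p$ is odd.

In (A) let $e_1,\dots,e_m$ be a basis of the natural module. In (B) the natural module is the orthogonal sum of $m$ hyperbolic planes $\langle e_i,f_i\rangle$ and an anisotropic space, on which $G_0$ acts; $|G_0|$ is $1$ or $q+1$. Let $B$ be the stabilizer of the flag $\langle e_1\rangle<\langle e_1,e_2\rangle<\dots<\langle e_1,\dots,e_m\rangle$, and let $Q_j\ge B$ be the stabilizer of $\langle e_1,\dots,e_j\rangle$, for $1\le j<m$ in (A) and $1\le j\le m$ in (B). Then
\[
Q_j=U_j\rtimes L_j,\qquad L_j=GL_j(q_0)\times G_{m-j},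
\]
with $U_j$ a $p'$-group. In (S) put $B=1$, $U_j=1$, $Q_j=L_j=S_j\times S_{m-j}$ for $1\le j<m$, and read $S_j$ for $GL_j(q_0)$.

Let $W=S_m$ in (S) and (A), and let $W$ be the group $W(B_m)$ of signed permutations of the $m$ coordinates in (B). Let $s_i$ $(1\le i<m)$ interchange the coordinates $m-i$ and $m-i+1$, and in (B) let $s_0$ be the sign change of the coordinate $m$. We number from the last coordinate so that the generators for $G_{m-j}$, which acts on the last $m-j$ coordinates, keep their names in $G_m$: the factor $G_{m-j}$ of $L_j$ contains representatives of the $s_i$ with $i<m-j$, and the factor $GL_j(q_0)$ of the $s_i$ with $i>m-j$. So $Q_j$ misses only $s_{m-j}$.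

In all cases $G_m$ is the disjoint union of the double cosets $B\dot wB$, $w\in W$. Outside $GO^+_{2m}(q)$ this is the Bruhat decomposition. For $GO^+_{2m}(q)$, recall that $SO^+_{2m}(q)$ is the subgroup that preserves each of the two classes of maximal totally singular subspaces, and that $\langle e_1,\dots,e_{m-1}\rangle$ lies in one subspace of each class. So $B$ is the stabilizer in $SO^+_{2m}(q)$ of the flag without its last term, a Borel subgroup of $SO^+_{2m}(q)$. The reflection $t$ that interchanges $e_m$ and $f_m$ normalizes $B$ and represents $s_0$, and the double cosets are indexed by $W(D_m)\rtimes\langle s_0\rangle=W(B_m)$.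

\begin{lemma}\label{lem:facts}
\begin{enumerate}
\item[(a)] $GL_j(q_0)$ is a $p'$-group for $j<f$.
\item[(b)] $B$ is a $p'$-group.
\item[(c)] In {\rm(B)}, $G_0$ and $G_1$ are $p'$-groups.
\item[(d)] $Q_j$ and $Q_{j-1}$ generate $G_m$ whenever both are defined.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Up to a power of $q$ the order is $\prod_{i\le j}(q_0^i-1)$; in (S) it is $j!$. (b) Up to a power of $q$, $|B|$ is $(q_0-1)^m$ times $1$ or $q+1$, and $q+1$ divides $q_0^2-1$. (c) $|G_0|$ divides $q+1$. For $m=1$ there are two double cosets and $|G_1|=(u+1)|B|$. Here $u+1$ is $2$, or $q+1$, or $q^2+1$, which divides $q_0^4-1$ when $q_0=q$, or $q^3+1$, which divides $q_0^3-1$ when $q_0=q^2$. All are prime to $p$ because $f\ge5$. (d) The two groups contain $B$ and, together, representatives of all generators of $W$.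
\end{proof}

\subsection{The Hecke algebra and the seminormal form}
Let $\mathcal O$ be a complete discrete valuation ring with residue field $k$ and with fraction field $K$ of characteristic $0$, a splitting field for all groups in question. Put $G=G_m$ and $\mathcal H=\mathcal H_m=e_B\mathcal OGe_B$. It is free over $\mathcal O$ with basis $T_w=|B:B\cap{}^wB|\,e_B\dot we_B$, $w\in W$. It is generated by the $T_i=T_{s_i}$, subject to the braid relations of $W$ and
\[
(T_i-q_0)(T_i+1)=0\quad(i\ge1),\qquad(T_0-u)(T_0+1)=0\quad\text{in (B)}.
\]
In (S) this is $\mathcal OS_m$, and for the groups with a BN-pair it is the presentation of the Iwahori--Hecke algebra. For $GO^+_{2m}(q)$ we check it. We have $T_0=te_B$ and $T_0^2=1$, which is the relation for $u=1$. Conjugation by $t$ fixes $T_i$ for $i\ge2$ and takes $T_1$ to $T_{s'}$, where $s'=s_0s_1s_0$ is the second end node of $D_m$. As $T_{s'}$ commutes with $T_1$, we get $T_0T_1T_0T_1=T_1T_0T_1T_0$. The elements $T_1,\dots,T_{m-1},T_{s'}$ generate the Hecke algebra of $SO^+_{2m}(q)$, so $T_0,\dots,T_{m-1}$ generate $\mathcal H$. Thus $\mathcal H$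 is a quotient of the Hecke algebra of type $B_m$ with parameters $q,1$, and both have rank $|W|$.

A \emph{label} of size $m$ is a partition of $m$ in (S) and (A), and a bipartition $\lambda=(\lambda^1,\lambda^2)$ of $m$ in (B); the $\lambda^c$ are its \emph{components}. The nodes are partially ordered by $(i,j)\le(i',j')$ if they lie in the same component and $i\le i'$, $j\le j'$. A standard tableau of shape $\lambda$ is an order-preserving bijection from the nodes to $\{1,\dots,m\}$. The \emph{residue} of the node $(i,j)$ is
\[
j-i\ \text{ in (S)},\qquad q_0^{\,j-i}\ \text{ in (A)},\qquad uq_0^{\,j-i}\ \text{ in }\lambda^1\ \text{ and }\ -q_0^{\,j-i}\ \text{ in }\lambda^2\ \text{ in (B)}.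
\]
Residues lie in $\mathcal O$, since $q$ is a unit. The Jucys--Murphy elements $Y_1,\dots,Y_m\in\mathcal H$ are defined by $Y_1=0$, $Y_{i+1}=T_iY_iT_i+T_i$ in (S), and by $Y_{i+1}=q_0^{-1}T_iY_iT_i$ with $Y_1=1$ in (A) and $Y_1=T_0$ in (B).

We use the seminormal form of Young, Hoefsmit, and Ariki and Koike \cite{AK}. It applies because in (A) and (B) the numbers $q_0>1$ and $u$ are positive, so that $q_0$ is not a root of unity and $u\ne-q_0^i$ for all $i$. The algebra $\mathcal H_K=K\otimes\mathcal H$ is split semisimple, with irreducible modules $V_\lambda$ indexed by the labels. The module $V_\lambda$ has a basis $v_{\mathfrak t}$ indexed by the standard tableaux of shape $\lambda$ such that $Y_iv_{\mathfrak t}=\gamma_iv_{\mathfrak t}$, where $\gamma_i=\gamma_i(\mathfrak t)$ is the residue of the node that contains $i$, and for $i\ge1$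
\begin{equation}\label{eq:SN}
T_iv_{\mathfrak t}=a\,v_{\mathfrak t}+(1+a)\,v_{s_i\mathfrak t},\qquad
a=\begin{cases}\dfrac{1}{\gamma_{i+1}-\gamma_i}&\text{in (S)},\\[2ex]\dfrac{(q_0-1)\gamma_{i+1}}{\gamma_{i+1}-\gamma_i}&\text{in (A), (B)}.\end{cases}
\end{equation}
Here $s_i\mathfrak t$ is obtained by interchanging $i$ and $i+1$, and $v_{s_i\mathfrak t}=0$ if $s_i\mathfrak t$ is not standard. We note three consequences.
\begin{itemize}
\item[(H1)] A symmetric polynomial in the $Y_i$ acts on $V_\lambda$ as the scalar given by its value at the multiset of residues of $\lambda$. Hence it is central in $\mathcal H$.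
\item[(H2)] If $i,i+1$ lie in comparable nodes of $\mathfrak t$, then no node lies strictly between them, so they are adjacent in a row or in a column. In a row, $a=q_0$; in a column, $a=-1$. If the nodes are incomparable, then $s_i\mathfrak t$ is standard and $1+a\ne0$. Indeed, $1+a=0$ means $\gamma_i=q_0\gamma_{i+1}$ (in (S), $\gamma_i=\gamma_{i+1}+1$). By the signs of the residues both nodes then lie in one component, at positions $(x,y)$ and $(x+d,y+d-1)$ for some integer $d$, and such nodes are comparable both for $d\ge1$ and for $d\le0$.
\item[(H3)] The index representation $T_i\mapsto q_0$, $T_0\mapsto u$, which is $e_BK$ for the trivial $KG$-module $K$, has the label $(m)$, or $((m),\emptyset)$ in (B). We call it the \emph{trivial label}.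
\end{itemize}

In the example of $S_p$ the multiplicities were small because we induced a trivial module from a large factor. The following bound of Pieri type expresses this in general. Let $\mathcal H'$ be the subalgebra of $\mathcal H_K$ generated by the $T_i$ with $i<m-j$, which is $K\otimes\mathcal H_{m-j}$, let $\mathcal H''$ be generated by the $T_i$ with $i>m-j$, and let $\iota$ be the index representation of $\mathcal H''$.

\begin{lemma}\label{lem:pieri}
Let $\beta$ be a label of size $m-j$ and $\lambda$ a label of size $m$, and put
\[
\pi(\beta,\lambda)=\dim\operatorname{Hom}_{\mathcal H''\otimes\mathcal H'}(\iota\boxtimes V_\beta,V_\lambda).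
\]
Then $\pi(\beta,\lambda)\le1$, and $\pi(\beta,\lambda)=0$ unless $\beta\subseteq\lambda$ and no two nodes of $\lambda/\beta$ lie in the same column of the same component.
\end{lemma}

\begin{proof}
A standard tableau of shape $\lambda$ is a pair $(\mathfrak t',\mathfrak s)$, where $\mathfrak t'$ is standard of some shape $\beta'\subseteq\lambda$ of size $m-j$ and $\mathfrak s$ is a standard filling of $\lambda/\beta'$ with $m-j+1,\dots,m$. The coefficients in \eqref{eq:SN} depend only on the positions of $i$ and $i+1$, and $T_0=Y_1$ depends only on the position of $1$. So for fixed $\mathfrak s$ the map $x_{\mathfrak s}\colon v_{\mathfrak t'}\mapsto v_{(\mathfrak t',\mathfrak s)}$ is an embedding $V_{\beta'}\to V_\lambda$ of $\mathcal H'$-modules, and $V_\lambda$ is the direct sum of the images. Hence $X=\operatorname{Hom}_{\mathcal H'}(V_\beta,V_\lambda)$ is $0$ unless $\beta\subseteq\lambda$, and otherwise has as a basis the $x_{\mathfrak s}$ for the standard fillings $\mathfrak s$ of $\lambda/\beta$, on which the $T_i$ with $i>m-j$ act by \eqref{eq:SN}. The number $\pi(\beta,\lambda)$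 is the dimension of the space of $x=\sum\eta_{\mathfrak s}x_{\mathfrak s}$ with $T_ix=q_0x$ for all $i>m-j$.

Fix such an $x$ and an $i$. If $i,i+1$ lie in one column of $\mathfrak s$, then $T_i$ preserves the span of the other basis vectors and $T_ix_{\mathfrak s}=-x_{\mathfrak s}$, so $\eta_{\mathfrak s}=0$. If $\mathfrak s$ and $s_i\mathfrak s$ are both standard, then $\langle x_{\mathfrak s},x_{s_i\mathfrak s}\rangle$ is a block of $T_i$ with matrix $\left(\begin{smallmatrix}a&1+a'\\1+a&a'\end{smallmatrix}\right)$, where $a+a'=q_0-1$. The determinant is $-1-a-a'=-q_0$, so the eigenvalues are $q_0$ and $-1$. By (H2) both off-diagonal entries are nonzero, so the $q_0$-eigenspace is a line that contains neither basis vector. Thus $\eta_{\mathfrak s}$ and $\eta_{s_i\mathfrak s}$ determine each other, and they vanish together. Any two linear extensions of a finite poset are connected by interchanges of consecutive incomparable elements. So one coefficient determines $x$, and $x=0$ if one coefficient vanishes. This gives $\pi(\beta,\lambda)\le1$.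

Suppose that $\lambda/\beta$ has two nodes in one column. Then it has two adjacent ones, $y$ directly above $y'$. Since $y'$ covers $y$, the nodes of $\lambda/\beta$ that are smaller than $y'$ and different from $y$ form an order ideal. Fill this ideal first, then $y$, then $y'$, then the rest. In this filling $\mathfrak s$ the nodes $y,y'$ carry consecutive entries in one column, so $\eta_{\mathfrak s}=0$ and $x=0$.
\end{proof}

\subsection{Projective modules controlled by $\mathcal H$}
Every projective $kG$-module $P$ has a lift, a projective $\mathcal OG$-module $\hat P$ with $k\otimes\hat P\cong P$, unique up to isomorphism. If $P\mid P'$ then $\hat P\mid\hat P'$, and $k\otimes\operatorname{Hom}_{\mathcal OG}(\hat P,X)\cong\operatorname{Hom}_{kG}(P,k\otimes X)$ for every $\mathcal OG$-lattice $X$. Let $\mathcal A_m$ be the class of direct summands of the modules $(kGe_B)^n$. They are projective because $B$ is a $p'$-group, and their lifts are the summands of the $(\mathcal OGe_B)^n$. On such summands $X\mapsto e_BX=\operatorname{Hom}_{\mathcal OG}(\mathcal OGe_B,X)$ is an equivalence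 with the finitely generated projective $\mathcal H$-modules, and the same holds over $k$ and over $K$. For $P\in\mathcal A_m$ let $m_\lambda(P)$ be the multiplicity of $V_\lambda$ in $K\otimes e_B\hat P$, say that $\lambda$ \emph{occurs} in $P$ if $m_\lambda(P)>0$, and put $\|P\|=\sum_\lambda m_\lambda(P)$. Every nonzero summand of $P$ contributes at least one label, so $P$ has at most $\|P\|$ indecomposable summands.

For $1\le j<f$ with $Q_j$ defined and a $kG_{m-j}$-module $P$, let $R_jP$ be obtained from the $kL_j$-module $k\boxtimes P$ by inflation to $Q_j$ and induction to $G_m$; thus $R_jP=kGe_{U_j}\otimes_{kL_j}(k\boxtimes P)$.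

\begin{lemma}\label{lem:Rj}
Let $P\in\mathcal A_{m-j}$, and suppose that the labels that occur in $P$ have at most $n'$ rows in each component. Then $R_jP\in\mathcal A_m$, and:
\begin{enumerate}
\item[(a)] $m_\lambda(R_jP)\le\|P\|$ for every label $\lambda$;
\item[(b)] the labels that occur in $R_jP$ have at most $n'+1$ rows in each component;
\item[(c)] if $j=1$, then $\|R_1P\|\le2(n'+1)\|P\|$.
\end{enumerate}
\end{lemma}

\begin{proof}
Write $L=L_j$, $U=U_j$, $B_L=B\cap L$ and $\mathcal H_L=e_{B_L}\mathcal OLe_{B_L}$. Then $B=UB_L$ and $e_B=e_Ue_{B_L}$. Since $L$ normalizes $U$, the map $x\mapsto xe_U$ is an algebra homomorphism $\mathcal H_L\to\mathcal H$ with $e_{B_L}\dot we_{B_L}\mapsto e_B\dot we_B$ for $\dot w\in L$, and $|B:B\cap{}^wB|=|B_L:B_L\cap{}^wB_L|$. So $T_i\mapsto T_i$, and $K\otimes\mathcal H_L$ is identified with $\mathcal H''\otimes\mathcal H'$. For an $\mathcal OL$-module $Y$ there is a natural map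
\[
\mathcal H\otimes_{\mathcal H_L}e_{B_L}Y\to e_B\mathcal OGe_U\otimes_{\mathcal OL}Y,\qquad h\otimes y\mapsto h\otimes y.
\]
For $Y=\mathcal OLe_{B_L}$ we have $\mathcal OGe_U\otimes_{\mathcal OL}Y=\mathcal OGe_B$, and both sides are $\mathcal H$. So the map is an isomorphism for all summands $Y$ of the $(\mathcal OLe_{B_L})^n$, and for such $Y$ the module $\mathcal OGe_U\otimes_{\mathcal OL}Y$ is a summand of $(\mathcal OGe_B)^n$. This applies to $Y=\mathcal O\boxtimes\hat P$: the group $GL_j(q_0)$ is a $p'$-group by Lemma~\ref{lem:facts}(a), so its trivial module is a summand of each of its transitive permutation modules. Hence $R_jP\in\mathcal A_m$, and $K\otimes e_{B_L}Y=\bigoplus_\beta(\iota\boxtimes V_\beta)^{m_\beta(P)}$. By the adjunction between $\mathcal H_K\otimes_{\mathcal H''\otimes\mathcal H'}-$ and restriction,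
\[
m_\lambda(R_jP)=\sum_\beta\pi(\beta,\lambda)\,m_\beta(P).
\]
Now apply Lemma~\ref{lem:pieri}. Part (a) follows from $\pi\le1$. For (b), two new rows in a component would put two new nodes in its first column. For (c), a partition with at most $n'$ rows has at most $n'+1$ places where a node can be added, and there are at most two components.
\end{proof}

The next lemma replaces the single central element $z$ of Section~\ref{ss:Sp} by all elementary symmetric polynomials in the $Y_i$.

\begin{lemma}\label{lem:residues}
If $P,P'\in\mathcal A_m$ are indecomposable and $\operatorname{Hom}_{kG}(P,P')\ne0$, then all labels that occur in $P$ or in $P'$ have the same multiset of residues in $k$.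
\end{lemma}

\begin{proof}
Homomorphisms lift, so $\operatorname{Hom}_{KG}(K\otimes\hat P,K\otimes\hat P')\ne0$, and some label occurs in both $P$ and $P'$. So it suffices to compare the labels of one indecomposable $P$. Let $z$ be an elementary symmetric polynomial in the $Y_i$ and $z_\lambda\in\mathcal O$ the scalar of (H1). The central element $z$ acts as an endomorphism of the indecomposable $k\otimes\mathcal H$-module $e_BP=k\otimes e_B\hat P$, so by Fitting's lemma it has a single eigenvalue there. The characteristic polynomial of $z$ on the lattice $e_B\hat P$ has as roots the $z_\lambda$ for the labels $\lambda$ that occur in $P$, and it reduces to the characteristic polynomial on $e_BP$. So these $z_\lambda$ have the same image in $k$. A multiset in $k$ is determined by its elementary symmetric functions.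
\end{proof}

\begin{lemma}\label{lem:count}
The number of labels of size $m$ with at most $n$ rows in each component and with a prescribed multiset of residues in $k$ is at most $(2n(r+3))^{2n}$.
\end{lemma}

\begin{proof}
Let $\sigma$ be the map $x\mapsto x+1$ on $k$ in (S), and $x\mapsto q_0x$ on $k^\times$ in (A) and (B). All its orbits have length exactly $f$. If $x_c$ is the residue in $k$ of the node $(1,1)$ of the component $c$, then the node $(i,j)$ has residue $\sigma^{j-i}x_c$. In the free abelian group on $k$ or $k^\times$, let $\omega$ be the sum of the symbols $[x]$ of the residues of all nodes. Along each row the sum telescopes: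
\[
(\sigma-1)\,\omega=\sum_c\sum_{i\le n}\Bigl([\sigma^{\lambda^c_i-i+1}x_c]-[\sigma^{1-i}x_c]\Bigr).
\]
So $\omega$ determines the multiset of the elements $\sigma^{\lambda^c_i-i+1}x_c$, which has at most $2n$ members. Hence each $\lambda^c_i$ lies in one of at most $2n$ classes modulo $f$. As $0\le\lambda_i^c\le m<(r+3)f$, each class contains at most $r+3$ admissible values, and there are at most $2n$ pairs $(c,i)$.
\end{proof}

\subsection{The recursion}

\begin{proposition}\label{prop:hecke}
Assume \eqref{eq:hyp}. Then $P_1(G_m)\in\mathcal A_m$ and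
\[
c(G_m)\le2n\delta\,(2\Lambda)^\delta,\qquad\text{where}\quad\delta=2r+5,\quad n=4r+11,\quad\Lambda=(2n(r+3))^{2n}.
\]
\end{proposition}

\begin{proof}
Call $m$ \emph{basic} if $m<f$ in (S) and (A), or $m\le1$ in (B). Then $G_m$ is a $p'$-group by Lemma~\ref{lem:facts}, so $P_1(G_m)=0$, and $P_0(G_m)=k$ lies in $\mathcal A_m$ and has only the trivial label. If $m$ is not basic, put $j=f-1$ in (S) and (A), and $j=\min(m,f-1)$ in (B). This is the largest choice for which $GL_j(q_0)$ is a $p'$-group. We have $j\ge2$, and $Q_j$, $Q_{j-1}$ are defined and generate $G_m$. By Lemma~\ref{lem:coprime}(a), $\operatorname{Ind}_{Q_j}^{G_m}P_i(Q_j)=R_jP_i(G_{m-j})$, and the same holds with $j-1$ in place of $j$. Further, $Q_j\cap Q_{j-1}=U_{j-1}\rtimes(GL_{j-1}(q_0)\times Q')$, where $Q'$ is the subgroup $Q_1$ of $G_{m-j+1}$. Inducing in two stages, we see that $P_0(Q_j\cap Q_{j-1})$ induces to $R_{j-1}R_1P_0(G_{m-j})$. Lemma~\ref{lem:two} gives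
\begin{equation}\label{eq:rec}
\begin{split}
P_0(G_m)&\ \big|\ R_jP_0(G_{m-j}),\\
P_1(G_m)&\ \big|\ R_jP_1(G_{m-j})\oplus R_{j-1}P_1(G_{m-j+1})\oplus R_{j-1}R_1P_0(G_{m-j}).
\end{split}
\end{equation}
By induction on $m$ and Lemma~\ref{lem:Rj}, $P_0(G_m)$ and $P_1(G_m)$ lie in $\mathcal A_m$.

\emph{Depth.} Let $m$ have depth $0$ if it is basic, and otherwise depth one more than the larger of the depths of $m-j$ and $m-j+1$. While $m\ge f$, each step lowers $m$ by at least $f-2$. Since $m-f<(r+2)f$ and $f\le2(f-2)$, at most $2(r+2)$ steps lead below $f$. In (B) at most one more step, with $j=m$, leads to $0$ or $1$. So the depth is at most $\delta$.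

\emph{Rows.} By \eqref{eq:rec} and Lemma~\ref{lem:Rj}(b), each step adds at most two rows to each component. So if $m$ has depth $s$, the labels of $P_0(G_m)$ and $P_1(G_m)$ have at most $1+2s\le n$ rows in each component.

\emph{Residues.} The trivial label occurs in $P_0(G_m)$, because the surjection $P_0(G_m)\to k$ lifts to a nonzero map to $\mathcal O$. If $P(M)\mid P_1(G_m)$, then $M$ is a composition factor of $P_0(G_m)$, so $\operatorname{Hom}(P(M),P_0(G_m))\ne0$. By Lemma~\ref{lem:residues} all labels of $P_0(G_m)$ and $P_1(G_m)$ have the residues of the trivial label, and by Lemma~\ref{lem:count} there are at most $\Lambda$ of them.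

\emph{Multiplicities.} For $s\le\delta$ let $a_s$ and $b_s$ be the maxima of $\|P_0(G_{m'})\|$ and $\|P_1(G_{m'})\|$ over all $m'<(r+3)f$ of depth at most $s$. Then $a_0=1$ and $b_0=0$. By \eqref{eq:rec} and Lemma~\ref{lem:Rj}(a),(c), for depth $s\ge1$ a label has multiplicity at most $a_{s-1}$ in $P_0$ and at most $2b_{s-1}+2na_{s-1}$ in $P_1$. Hence $a_s\le\Lambda a_{s-1}$ and $b_s\le\Lambda(2b_{s-1}+2na_{s-1})$. So $a_s\le\Lambda^s$, and by induction
\[
b_s\le2\Lambda\cdot2n(s-1)(2\Lambda)^{s-1}+2n\Lambda^s\le2ns(2\Lambda)^s.
\]
Finally $c(G_m)\le\|P_1(G_m)\|\le b_\delta$.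
\end{proof}

\subsection{Alternating groups and classical simple groups}\label{ss:simple}

\begin{proposition}\label{prop:classical}
Let $p\ge5$ and let $S$ be a simple group of sectional $p$-rank at most $r$. If $S$ is alternating, then $c(S)$ is bounded in terms of $r$. If $S$ is a classical group in characteristic different from $p$, then either $c(S)$ is bounded in terms of $r$ by Proposition~\ref{prop:hecke}, or the ambient algebraic group has rank less than $8(r+3)$.
\end{proposition}

\begin{proof}
The group $A_m$ contains $C_p^{\lfloor m/p\rfloor}$, so $m<(r+1)p$ and \eqref{eq:hyp} holds in (S). By Lemma~\ref{lem:coprime}(b), $c(A_m)\le2c(S_m)$.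

A classical simple group is $S=N/Z(N)$, where $N$ is one of $SL_m(q)$, $Sp_{2m}(q)$, $\Omega_{2m+1}(q)$ with $q$ odd, $\Omega^+_{2m}(q)$, $\Omega^-_{2m+2}(q)$, $SU_{2m}(q)$, $SU_{2m+1}(q)$, a normal subgroup of the corresponding $G=G_m$. For $SL$ and $SU$ the groups $G/N$ and $Z(N)$ are cyclic of order dividing $q_0-1$; in the other cases their orders divide $4$. The group $G$ contains $GL_f(q_0)^{\lfloor m/f\rfloor}$ and hence an elementary abelian $p$-group of rank $\lfloor m/f\rfloor$. Intersecting with $N$ and dividing by $Z(N)$ lowers the rank by at most one each time. So $\lfloor m/f\rfloor-2\le r$, that is, $m<(r+3)f$. If $f\le4$, then $m<4(r+3)$, and the rank of the algebraic group is at most $\max(m+1,2m)<8(r+3)$.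

Let $f\ge5$. Then Proposition~\ref{prop:hecke} applies to $G$, the numbers $|G:N|$ and $|Z(N)|$ are prime to $p$, and $c(S)=c(N)$. In the symplectic and orthogonal cases $c(N)\le4c(G)$ by Lemma~\ref{lem:coprime}(b). For $SL$ and $SU$ the index $|G:N|$ is unbounded, and we show instead that the relevant modules stay irreducible on $N$. Write $B=UT$ with $U\le N$ unipotent and $T$ the diagonal torus. Then $\det T=\det G$; in the unitary case, the element acting as $x$ on $e_1$ and as $x^{-q}$ on $f_1$ has determinant $x^{1-q}$, and these values fill the subgroup of order $q+1$ of $\mathbb F_{q^2}^\times$. Hence $G=NB$, and the representatives $\dot w$ can be taken in $N$. From $B\dot wB=U\dot wB$ we get $N\cap B\dot wB=U\dot w(N\cap B)$, a single double coset of $N\cap B$. The endomorphism ring of a transitive permutation module has dimension equal to the number of double cosets of the point stabilizer. So $kGe_B|_N\cong k[N/(N\cap B)]$ has $\dim\operatorname{End}_N=|W|=\dim\operatorname{End}_G$, and the two endomorphism rings coincide. Therefore an indecomposable summand $P(M)$ of $kGe_B$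 stays indecomposable on $N$, and its head, which is $M|_N$ by Lemma~\ref{lem:coprime}(b), is irreducible. Since $P_1(G)\in\mathcal A_m$, this applies to all $M$ with $h_M\ne0$, and Lemma~\ref{lem:coprime}(b) gives $c(N)=c(G)$.
\end{proof}

\section{Bounded rank in cross characteristic}\label{sec:bounded}

Now let $S$ be a simple group of Lie type in characteristic different from $p$ whose ambient algebraic group $\mathbf G$ has rank $l\le8(r+3)$. This covers the exceptional groups and the classical groups left over in Proposition~\ref{prop:classical}. The bounds of this section depend only on $l$.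

\subsection{Fixed points of Frobenius maps}
If $H^1(G,M)\ne0$ for an irreducible $M$, then $M$ lies in the principal block. So \eqref{eq:c} can be bounded by bounding the number of irreducible modules in the principal block and the dimension of each $H^1$. Two published theorems do this.

\begin{theorem}[Guralnick--Tiep \cite{GTcross}]\label{thm:GT}
Let $S$ be a finite simple group of Lie type of (twisted) rank $e$ in characteristic different from $p$, with Borel subgroup $B$ and Weyl group $W_S$, and let $V$ be an irreducible $kS$-module. Then $\dim H^1(S,V)\le1$ if $V^B=0$, and $\dim H^1(S,V)\le|W_S|+e$ if $V^B\ne0$.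
\end{theorem}

Let $\mathbf G$ be connected reductive with Frobenius map $F$ and Weyl group $W$. The $\mathbf G^F$-classes of $F$-stable maximal tori have representatives $\mathbf T_w$, $w\in W$, and the \emph{unipotent characters} of $\mathbf G^F$ are the irreducible constituents of the Deligne--Lusztig characters $R_{\mathbf T_w}(1)$. Let $\mathcal E_p(\mathbf G^F,1)$ be the union of the Lusztig series of the $p$-elements of the dual group.

\begin{theorem}[{\cite{GH,Geck,BM}; see \cite[Theorem 14.4]{CE}}]\label{thm:BS}
Let $p$ be different from the defining characteristic, good for $\mathbf G$ and prime to $|Z(\mathbf G)/Z^\circ(\mathbf G)|$. Then $\mathcal E_p(\mathbf G^F,1)$ is a union of $p$-blocks that contains the principal block, and the number of irreducible Brauer characters in these blocks equals the number of unipotent characters of $\mathbf G^F$.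
\end{theorem}

Suppose that $S$ is not a Suzuki or Ree group. Then $S=G/Z$ with $G=\mathbf G^F$, $Z=Z(G)$, $\mathbf G$ simple and simply connected, and $F$ a Frobenius map. Let $p>\max(5,l+1)$; then $p$ is good for $\mathbf G$ and does not divide $|Z(\mathbf G)|$. By the orthogonality formula, $\langle R_{\mathbf T_w}(1),R_{\mathbf T_w}(1)\rangle=|N_{\mathbf G}(\mathbf T_w)^F/\mathbf T_w^F|\le|W|$, and a virtual character has at most as many constituents as its norm. So $G$ has at most $|W|^2$ unipotent characters, and by Theorem~\ref{thm:BS} the principal block has at most $|W|^2$ irreducible modules. As $Z$ is a $p'$-group, $H^1(G,M)=H^1(S,M)$ for the inflation $M$ of an irreducible $kS$-module, and $c(S)=c(G)$. With Theorem~\ref{thm:GT}, $|W_S|\le|W|$ and $e\le l$, we obtain $c(S)\le|W|^2(|W|+l)$.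

\subsection{The groups ${}^2B_2(q)$ and ${}^2G_2(q)$}
The Suzuki and Ree groups do not come from Frobenius maps, so Theorem~\ref{thm:BS} does not apply. For $p\ge5$, $p\nmid q$, the Sylow $p$-subgroups of ${}^2B_2(q)=Sz(q)$ and ${}^2G_2(q)$ are cyclic. Indeed, $|Sz(q)|=q^2(q-1)(q+\sqrt{2q}+1)(q-\sqrt{2q}+1)$, with pairwise coprime factors, and the last three are orders of cyclic subgroups. In $|{}^2G_2(q)|=q^3(q-1)(q+1)(q+\sqrt{3q}+1)(q-\sqrt{3q}+1)$ a prime $p\ge5$ divides at most one factor, and there are cyclic subgroups of orders $(q\pm1)/2$ and $q\pm\sqrt{3q}+1$. So $c(S)\le1$ by Lemma~\ref{lem:cyclic}.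

\subsection{The groups ${}^2F_4(q)$}
Let $G={}^2F_4(q)$ with $q=2^{2n+1}\ge8$, and let $p\ge5$. We apply Lemma~\ref{lem:two}(b) to the two maximal parabolic subgroups. Their Levi factors are built from groups with cyclic Sylow $p$-subgroups, so their modules $P_1$ have few summands. The new difficulty is that these summands need not come from a Borel subgroup, so no Hecke algebra is at hand; the Mackey formula takes its place.

The group $G$ has a split BN-pair whose Weyl group $W$ is dihedral of order $16$. The proper standard Levi subgroups are the torus $T$ and two groups $L_1,L_2$ of the form $L=X\times C$, with $X=Sz(q)$ or $SL_2(q)$ and $C$ cyclic of order $q-1$. We have $T=T_X\times C$, where $T_X$ is cyclic of order $q-1$, is inverted by the Weyl group of $X$, and lies in the Borel subgroup $B_X=U_XT_X$ of index $q^2+1$ or $q+1$. The Sylow $p$-subgroups of $X$ are cyclic; for $SL_2(q)$ this holds because $q-1$ and $q+1$ are coprime orders of cyclic subgroups.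

For a standard parabolic subgroup $Q=U_QL$ put $R_LZ=kGe_{U_Q}\otimes_{kL}Z$ and ${}^*\!R_LM=e_{U_Q}M=M^{U_Q}$; we write $R^{L}_{L'}$ and ${}^*\!R^{L}_{L'}$ for the same functors inside $L$. Since $U_Q$ is a $p'$-group, both functors are exact and are two-sided adjoints of each other, and they are transitive in $L$. An irreducible $kL$-module $Z$ is \emph{cuspidal} if ${}^*\!R^L_{L'}Z=0$ for all proper standard Levi subgroups $L'$ of $L$. Decomposing $e_{U_Q}kGe_{U_{Q'}}$ along the double cosets $QwQ'$ gives the Mackey formula \cite{DF}, \cite[Chapter 1]{CE}: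
\begin{equation}\label{eq:mackey}
{}^*\!R_LR_{L'}Z\cong\bigoplus_wR^L_{L\cap{}^wL'}\,{}^*\!R^{\,{}^wL'}_{L\cap{}^wL'}({}^wZ),
\end{equation}
where $w$ runs over the distinguished representatives of $W_L\backslash W/W_{L'}$. If $Z$ is cuspidal, only the $w$ with ${}^wL'\le L$ contribute, each with the summand $R^L_{{}^wL'}({}^wZ)$.

\begin{lemma}\label{lem:HC}
Let $L'$ be a standard Levi subgroup.
\begin{enumerate}
\item[(a)] If $M$ is an irreducible $kG$-module and $L'$ is minimal with ${}^*\!R_{L'}M\ne0$, then $M\subseteq R_{L'}Z$ for some cuspidal irreducible $kL'$-module $Z$.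
\item[(b)] If $Z$ is cuspidal, then ${}^*\!R_{L'}R_{L'}Z$ is a direct sum of at most $16$ modules ${}^wZ$ with ${}^wL'=L'$, and at most $16$ non-isomorphic irreducible modules embed in $R_{L'}Z$.
\item[(c)] For every irreducible $kL'$-module $Z$, the projective module $R_{L'}P(Z)$ has $\sum_M[{}^*\!R_{L'}M:Z]$ indecomposable summands, where $M$ runs over the irreducible $kG$-modules.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Let $Z$ be an irreducible quotient of ${}^*\!R_{L'}M$. For $L''<L'$, the module ${}^*\!R^{L'}_{L''}Z$ is a quotient of ${}^*\!R_{L''}M=0$, so $Z$ is cuspidal. By adjunction $\operatorname{Hom}_G(M,R_{L'}Z)=\operatorname{Hom}_{L'}({}^*\!R_{L'}M,Z)\ne0$. (b) The first claim is \eqref{eq:mackey}. If $M_1,\dots,M_s$ are non-isomorphic irreducible submodules of $R_{L'}Z$, their sum is direct, and ${}^*\!R_{L'}M_i\ne0$ by the same adjunction. So $s\le\ell({}^*\!R_{L'}R_{L'}Z)\le16$. (c) The number of summands is $\sum_M\dim\operatorname{Hom}_G(R_{L'}P(Z),M)=\sum_M\dim\operatorname{Hom}_{L'}(P(Z),{}^*\!R_{L'}M)$.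
\end{proof}

\begin{proposition}\label{prop:2F4}
$c({}^2F_4(q))\le6\cdot16^3$ for all $p\ge5$.
\end{proposition}

\begin{proof}
The two maximal standard parabolic subgroups generate $G$ and intersect in the Borel subgroup. By Lemmas~\ref{lem:coprime}(a) and \ref{lem:two}(b),
\[
P_1(G)\ \big|\ R_{L_1}P_1(L_1)\oplus R_{L_2}P_1(L_2)\oplus R_TP_0(T).
\]
For $L=X\times C$ the K\"unneth formula for $H^1$ and \eqref{eq:c} give $P_1(L)=P_1(X)\boxtimes P_0(C)\oplus P_0(X)\boxtimes P_1(C)$. As $C$ is cyclic, $P_1(C)$ is $0$ or $P_0(C)$. By Lemma~\ref{lem:cyclic}, $P_1(X)$ is $0$ or $P(Y)$ with $Y$ irreducible and $H^1(X,Y)\ne0$. So there are at most five terms to estimate: $R_TP_0(T)$, and for each $L$ the modules $R_L(P_0(X)\boxtimes P_0(C))$ and $R_L(P(Y)\boxtimes P_0(C))$.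

\emph{Terms that come from $T$.} Let $\theta\colon T\to k^\times$ be a character and $[{}^*\!R_TM:\theta]\ne0$. By Lemma~\ref{lem:HC}(a), $M\subseteq R_T\theta'$ for some $\theta'$, and ${}^*\!R_TM\subseteq{}^*\!R_TR_T\theta'=\bigoplus_{w\in W}{}^w\theta'$. So $\theta'\in W\theta$. There are at most $16$ such $\theta'$, at most $16$ modules $M$ for each, and each multiplicity is at most $16$. By Lemma~\ref{lem:HC}(c), $R_TP(\theta)$ has at most $16^3$ summands. This covers $R_TP_0(T)$. It covers $R_L(P_0(X)\boxtimes P_0(C))$, which is a summand of $R_TP_0(T)$ because $P_0(X)\mid R_{T_X}^XP_0(T_X)$ by Lemma~\ref{lem:two}(a). It also covers $R_L(P(Y)\boxtimes P_0(C))$ when $Y$ is not cuspidal: if $\theta_X$ is a composition factor of ${}^*\!R^X_{T_X}Y$, then $\operatorname{Hom}_X(R^X_{T_X}P(\theta_X),Y)\ne0$, so $P(Y)\mid R^X_{T_X}P(\theta_X)$.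

\emph{The term $R_L(P(Y)\boxtimes P_0(C))$ with $Y$ cuspidal.} First, $p\nmid q-1$. Otherwise $|X:B_X|\equiv2\pmod p$, so restriction embeds $H^1(X,Y)\ne0$ in $H^1(B_X,Y)=H^1(T_X,Y^{U_X})$, and $Y^{U_X}\ne0$, against cuspidality. Thus $T$ is a $p'$-group and $P_0(C)=k$. Moreover $p$ divides $|X|$, the module $Y$ lies in the principal block of $X$, and $Y\ne k$. We claim that
\begin{equation}\label{eq:Ymult}
[R^X_{T_X}\theta_X:Y]=0\ \text{ for }\theta_X\ne1,\qquad[R^X_{T_X}1:Y]\le1.
\end{equation}
If $\theta_X\ne1$, then $\theta_X\ne\theta_X^{-1}$ because $q-1$ is odd, so the lift of $R^X_{T_X}\theta_X$ is an irreducible character of degree $|X:B_X|$. This degree has the full $p$-part of $|X|$, since $B_X$ is a $p'$-group. So the character has $p$-defect zero and is not in the principal block. The module $R^X_{T_X}1=k[X/B_X]$ lifts to $1+\mathrm{St}$ with $\mathrm{St}$ irreducible, and decomposition numbers of blocks with cyclic defect groups are at most $1$. This proves \eqref{eq:Ymult}.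

Let $[{}^*\!R_LM:Y\boxtimes k]\ne0$. Suppose first that ${}^*\!R_TM\ne0$. Then $M\subseteq R_T\theta$ for some $\theta$, and by \eqref{eq:mackey} ${}^*\!R_LM\subseteq{}^*\!R_LR_T\theta$, a sum of $8$ modules $R^L_T({}^w\theta)$. If ${}^w\theta=\theta_X\boxtimes\theta_C$, then $R^L_T({}^w\theta)=R^X_{T_X}\theta_X\boxtimes\theta_C$, which by \eqref{eq:Ymult} involves $Y\boxtimes k$ only if ${}^w\theta=1$. So $\theta=1$, there are at most $16$ such $M$, and each multiplicity is at most $8$. Suppose next that ${}^*\!R_TM=0$. Then $L$ itself is minimal with ${}^*\!R_LM\ne0$, so $M\subseteq R_LZ$ with $Z$ cuspidal, and ${}^*\!R_LM$ lies in a sum of at most $16$ modules ${}^wZ$. One of them is $Y\boxtimes k$. So there are at most $16$ choices of $Z$, at most $16$ modules $M$ for each, and each multiplicity is at most $16$. By Lemma~\ref{lem:HC}(c) this term has at most $16\cdot8+16^3$ summands.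

In total $c(G)\le5\cdot16^3+2\cdot16\cdot8\le6\cdot16^3$.
\end{proof}

\section{The defining characteristic}\label{sec:defining}

\subsection{Setting}
Let $p\ge5$ and let $S$ be a simple group of Lie type in characteristic $p$ of sectional $p$-rank at most $r$. Then $S=G/Z(G)$ with $G=\mathbf G^\sigma$, where $\mathbf G$ is simple and simply connected over $k$, $\sigma=F^a\tau$ with $a\ge1$, $F$ is the standard Frobenius map over $\mathbb F_p$, and $\tau$ is a possibly trivial graph automorphism. The center $Z(G)$ is a $p'$-group, so $c(S)=c(G)$, and $p$-subgroups of $G$ embed in $S$.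

Both $a$ and the root system $\Phi$ are bounded in terms of $r$. The root subgroup of the highest root is $\sigma$-stable, and $\sigma$ acts on it by $x\mapsto\pm x^{p^a}$, with $p^a$ fixed points. So $C_p^a\le G$ and $a\le r$. If $\Phi$ is classical of rank $l$, then $G$ contains $SL_m(p^a)$ with $m\ge\lfloor l/2\rfloor$. For type $A_l$ with $\tau\ne1$ this comes from $SL_m(p^{2a})\le SU_{l+1}(p^a)$, $m=\lfloor(l+1)/2\rfloor$. In the other cases the Dynkin diagram contains a chain of type $A_{m-1}$ of nodes fixed by $\tau$, with $m\geq l-1$, or $m=2$ for the triality of $D_4$; the derived group of the corresponding Levi subgroup is $SL_m$. The matrices $\left(\begin{smallmatrix}1&*\\0&1\end{smallmatrix}\right)$ with blocks of sizes $\lfloor m/2\rfloor$ and $\lceil m/2\rceil$ form an elementary abelian $p$-group of rank at least $\lfloor m^2/4\rfloor$. So $\lfloor m^2/4\rfloor\le r$, and $\Phi$ lies in a finite list that depends on $r$. It therefore suffices to bound $c(G)$ in terms of $\Phi$ and $a$ for $p\ge4h$, where $h$ is the Coxeter number. We assume $p\ge4h$ from now on.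

We use the notation and the standard results of \cite{Jantzen}. Let $\mathbf T$ be the maximal torus, $X$ the weight lattice, $W$ the Weyl group, $\alpha_1,\dots,\alpha_l$ the simple roots, $\rho$ the half sum of the positive roots, $X_+$ the dominant weights, $X_a$ the set of $\lambda\in X_+$ with $\langle\lambda,\alpha_i^\vee\rangle<p^a$ for all $i$, and $\nu^*=-w_0\nu$. Weights in $X_1$ are called \emph{restricted}.
\begin{itemize}
\item[(J1)] For $\lambda\in X_+$, the induced module $H^0(\lambda)$ has socle $L(\lambda)$. The Weyl module $V(\lambda)=H^0(\lambda^*)^*$ is generated by a vector of weight $\lambda$ and has head $L(\lambda)$. Both have Weyl's character $\chi(\lambda)$, with all weights $\le\lambda$ and $\lambda$ of multiplicity one. Also $L(\lambda)^*=L(\lambda^*)$ and $\operatorname{Ext}^1_{\mathbf G}(V(\lambda),H^0(\mu))=0$ for all $\lambda,\mu\in X_+$.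
\item[(J2)] $A^{(a)}$ is the twist of $A$ by $F^a$, and $\mathbf G_a$ is the kernel of $F^a$ as a group scheme. A module on which $\mathbf G_a$ acts trivially is a twist $A^{(a)}$, and we write $(\ )^{(-a)}$ for the untwist. By Steinberg's theorems, $L(\lambda+p^a\mu)\cong L(\lambda)\otimes L(\mu)^{(a)}$ for $\lambda\in X_a$, $\mu\in X_+$, and the $L(\lambda)$ with $\lambda\in X_a$ are the irreducible modules both for $G$ and for $\mathbf G_a$. Each $\lambda\in X_+$ is uniquely $\sum_jp^j\lambda_j$ with restricted \emph{digits} $\lambda_j$.
\item[(J3)] (Linkage.) Call $z,z'\in X$ \emph{linked} if $z'+\rho\in W(z+\rho)+pX$. If $\operatorname{Ext}^1_{\mathbf G}(L(z),L(z'))\ne0$, then $z,z'$ are linked. If $\langle\nu+\rho,\alpha^\vee\rangle\le p$ for all positive roots $\alpha$, then $L(\nu)=V(\nu)=H^0(\nu)$.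
\item[(J4)] \cite[II.2.14]{Jantzen} If $y\not>x$, then $\operatorname{Ext}^1_{\mathbf G}(L(x),L(y))\cong\operatorname{Hom}_{\mathbf G}(\operatorname{rad}V(x),L(y))$; and $\operatorname{Ext}^1_{\mathbf G}(L(x),L(y))\cong\operatorname{Ext}^1_{\mathbf G}(L(y),L(x))$.
\item[(J5)] For finite dimensional $\mathbf G$-modules $A,A',D,D'$ the Lyndon--Hochschild--Serre spectral sequence for $\mathbf G_a$ has $E_2^{i,j}=\operatorname{Ext}^i_{\mathbf G}\bigl(D,\operatorname{Ext}^j_{\mathbf G_a}(A,A')^{(-a)}\otimes D'\bigr)$ and gives an exact sequence
\[
0\to E_2^{1,0}\to\operatorname{Ext}^1_{\mathbf G}(A\otimes D^{(a)},A'\otimes D'^{(a)})\to E_2^{0,1}\to E_2^{2,0}.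
\]
\end{itemize}

We measure weights by one linear form. Let $\alpha_0$ be the highest short root and $b(\nu)=\langle\nu,\alpha_0^\vee\rangle$. The coroot $\alpha_0^\vee$ is the highest coroot, $\alpha_0^\vee=\sum_ic_i\alpha_i^\vee$ with integers $c_i\ge1$ and $\sum_ic_i=b(\rho)=h-1$. Hence $\langle\nu,\alpha^\vee\rangle\le b(\nu)$ for $\nu\in X_+$ and $\alpha>0$, and $b(\lambda)\le(p^a-1)(h-1)$ for $\lambda\in X_a$. Since $\alpha_0$ is dominant, $b(\alpha)\ge0$ for $\alpha>0$, so $\kappa\le\lambda$ implies $b(\kappa)\le b(\lambda)$. The form $b$ is invariant under diagram automorphisms, among them $\nu\mapsto\nu^*$. Put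
\[
\beta=3(h-1),\qquad\Gamma=\{\nu\in X_+:b(\nu)\le\beta\}.
\]
The set $\Gamma$ is finite, depends only on $\Phi$, and is stable under diagram automorphisms. Since $\beta+h-1<4h\le p$, facts (J1) and (J3) give for $\nu,\nu'\in\Gamma$:
\begin{equation}\label{eq:Gamma}
\nu\in X_1,\qquad L(\nu)=V(\nu)=H^0(\nu),\qquad\operatorname{Ext}^1_{\mathbf G}(L(\nu),L(\nu'))=0.
\end{equation}
Put $d=\max_{\nu\in\Gamma}\dim V(\nu)$, which is independent of $p$ by Weyl's dimension formula. The value of $\beta$ comes from the following estimate.

\begin{lemma}\label{lem:weights}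
Let $A$ be a $\mathbf G$-module with $b\le b_0$ on all weights of $A$. Then $b\le b_0+2(p^a-1)(h-1)$ on all weights of $H^1(\mathbf G_a,A)$.
\end{lemma}

\begin{proof}
The space $H^1(\mathbf G_a,A)$ is a $\mathbf T$-subquotient of the term $A\otimes k[\mathbf G_a]$ of the Hochschild complex, with $\mathbf T$ acting on $k[\mathbf G_a]$ by conjugation. As a scheme with $\mathbf T$-action, $\mathbf G_a$ is the product of $\mathbf T_a$ and the Frobenius kernels of the root subgroups, whose coordinate rings are $k[x_\alpha]/(x_\alpha^{p^a})$. So the weights of $k[\mathbf G_a]$ are $\sum_{\alpha>0}(n_\alpha-n'_\alpha)\alpha$ with $0\le n_\alpha,n'_\alpha<p^a$, and on them $b\le(p^a-1)b(2\rho)$.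
\end{proof}

\subsection{From the finite group to the algebraic group}
We must bound $\sum_{\lambda\in X_a}\dim H^1(G,L(\lambda))$, a sum with $p^{al}$ terms. The tools (J1)--(J5) are available for $\mathbf G$, not for $G$. The link is Shapiro's lemma, together with a description of $\operatorname{ind}_G^{\mathbf G}k$.

\begin{proposition}\label{prop:finite-to-alg}
There is a diagram automorphism $\nu\mapsto\nu'$ of $X$ such that, with $\mu_\nu=\nu^*+p^a\nu'^*$,
\begin{equation}\label{eq:toG}
\dim H^1(G,L(\lambda))\le\sum_{\nu\in\Gamma}\dim\operatorname{Ext}^1_{\mathbf G}(L(\mu_\nu),L(\lambda))\qquad(\lambda\in X_a).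
\end{equation}
\end{proposition}

\begin{proof}
The quotient $\mathbf G/G$ is affine, so induction from $G$ to $\mathbf G$ is exact, and with the tensor identity $H^1(G,M)=H^1(\mathbf G,M\otimes\operatorname{ind}_G^{\mathbf G}k)$ for a $\mathbf G$-module $M$. Here $\operatorname{ind}_G^{\mathbf G}k=k[\mathbf G/G]$. The map $xG\mapsto x\sigma(x)^{-1}$ from $\mathbf G/G$ to $\mathbf G$ is injective, surjective by Lang's theorem, and \'etale because $d\sigma=0$; so it is an isomorphism of varieties. It takes left multiplication by $g$ to $y\mapsto gy\sigma(g)^{-1}$. So $\operatorname{ind}_G^{\mathbf G}k$ is the $\mathbf G\times\mathbf G$-module $k[\mathbf G]$ pulled back along $g\mapsto(g,\sigma(g))$. By \cite[II.4.20]{Jantzen}, $k[\mathbf G]$ has an ascending exhaustive filtration with factors $H^0(\nu)\boxtimes H^0(\nu^*)$, each $\nu\in X_+$ once. The pullback has factors $H^0(\nu)\otimes H^0(\nu')^{(a)}$, where $\nu\mapsto\nu'$ is the composite of $\nu\mapsto\nu^*$ with the diagram automorphism given by $\tau$. The dimension of $H^1$ is subadditive in short exact sequences, rational cohomology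 commutes with direct limits, and a direct limit of spaces of bounded dimension obeys the same bound. With $A_\nu=L(\lambda)\otimes H^0(\nu)$ and $H^0(\nu')^*=V(\nu'^*)$ we get
\[
\dim H^1(G,L(\lambda))\le\sum_{\nu\in X_+}\dim\operatorname{Ext}^1_{\mathbf G}\bigl(V(\nu'^*)^{(a)},A_\nu\bigr).
\]

We show that only $\nu\in\Gamma$ contribute. The reason is that the weight $p^a\nu'^*$ is $p^a$ times as large as $\nu$, while the weights of $A_\nu$ satisfy only $b\le(p^a-1)(h-1)+b(\nu)$. If the $\nu$-term is nonzero, then $E_2^{0,1}\ne0$ or $E_2^{1,0}\ne0$ in (J5), applied with $A=D'=k$, $A'=A_\nu$, $D=V(\nu'^*)$.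

If $\operatorname{Hom}_{\mathbf G}(V(\nu'^*),H^1(\mathbf G_a,A_\nu)^{(-a)})\ne0$, then the generator of $V(\nu'^*)$ has a nonzero image, so $p^a\nu'^*$ is a weight of $H^1(\mathbf G_a,A_\nu)$. Lemma~\ref{lem:weights} gives $p^ab(\nu)\le b(\nu)+3(p^a-1)(h-1)$, that is, $b(\nu)\le\beta$.

If $\operatorname{Ext}^1_{\mathbf G}(V(\nu'^*),(A_\nu^{\mathbf G_a})^{(-a)})\ne0$, then $\operatorname{Ext}^1_{\mathbf G}(V(\nu'^*),L(\kappa))\ne0$ for a composition factor $L(\kappa)$ of $(A_\nu^{\mathbf G_a})^{(-a)}$. By the vanishing in (J1), this space is a quotient of $\operatorname{Hom}_{\mathbf G}(V(\nu'^*),H^0(\kappa)/L(\kappa))$. So $\nu'^*<\kappa$ and $b(\nu)\le b(\kappa)$. As $p^a\kappa$ is a weight of $A_\nu$, we get $p^ab(\nu)\le(p^a-1)(h-1)+b(\nu)$, that is, $b(\nu)\le h-1$.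

For $\nu\in\Gamma$ the $\nu$-term is $\operatorname{Ext}^1_{\mathbf G}(V(\nu^*)\otimes V(\nu'^*)^{(a)},L(\lambda))$, and $V(\nu^*)\otimes V(\nu'^*)^{(a)}=L(\nu^*)\otimes L(\nu'^*)^{(a)}=L(\mu_\nu)$ by \eqref{eq:Gamma} and (J2).
\end{proof}

\begin{example}\label{ex:SL2}
Let $G=SL_2(p)$ with $p\ge11$, and identify weights with integers. Then $h=2$, $\Gamma=\{0,1,2,3\}$, $\mu_\nu=\nu+p\nu$, and $0\le\lambda\le p-1$. For $\nu=0$ the term in \eqref{eq:toG} vanishes by (J4), since $V(\lambda)$ is irreducible. For $\nu\ge1$ we find $\operatorname{rad}V(\mu_\nu)$. It has dimension $(p\nu+\nu+1)-(\nu+1)^2=\nu(p-\nu-1)$. The weights of $L(\mu_\nu)=L(\nu)\otimes L(\nu)^{(1)}$ begin with $p\nu+\nu,\dots,p\nu-\nu$ and continue at $p(\nu-2)+\nu$, so the highest weight of the radical is $p\nu-\nu-2=(p-\nu-2)+p(\nu-1)$. The irreducible module with this highest weight has dimension $(p-\nu-1)\nu$ by (J2), so it is the whole radical. It is restricted only for $\nu=1$. By (J4) and \eqref{eq:toG}, $H^1(G,L(\lambda))=0$ for $\lambda\ne p-3$ and $\dim H^1(G,L(p-3))\le1$; as $J_G\ne0$, equality holds. The weight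 $p-3$ moves with $p$, but it is determined by the small weight $\nu=1$: it is the reflection of $\mu_1$ in the nearest wall, and the number of such weights does not depend on $p$.
\end{example}

\subsection{Comparing digits}
Fix $\mu=\mu_0+p^a\mu_a$ with $\mu_0,\mu_a\in\Gamma$; its digits are $\mu_0,0,\dots,0,\mu_a$, all in $\Gamma$. We bound $\sum_{\lambda\in X_a}\dim\operatorname{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))$ by looking at the first digit where $\lambda$ and $\mu$ differ. For restricted $\xi,\eta$ put $E(\xi,\eta)=\operatorname{Ext}^1_{\mathbf G_1}(L(\xi),L(\eta))^{(-1)}$. For $\xi',\eta'\in X_+$ we have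
\begin{equation}\label{eq:digits}
\operatorname{Ext}^1_{\mathbf G}(L(\xi+p\xi'),L(\eta+p\eta'))\cong
\begin{cases}
\operatorname{Ext}^1_{\mathbf G}(L(\xi'),L(\eta'))&\text{if }\xi=\eta,\\
\operatorname{Hom}_{\mathbf G}(L(\xi'),E(\xi,\eta)\otimes L(\eta'))&\text{if }\xi\ne\eta.
\end{cases}
\end{equation}
This follows from (J2) and (J5) for $\mathbf G_1$. If $\xi=\eta$, then $\operatorname{Hom}_{\mathbf G_1}(L(\xi),L(\xi))=k$, and $E_2^{0,1}=0$ because $E(\xi,\xi)=0$ for $p\ne2$ \cite[II.12.9]{Jantzen}. If $\xi\ne\eta$, then $\operatorname{Hom}_{\mathbf G_1}(L(\xi),L(\eta))=0$, so $E_2^{1,0}=E_2^{2,0}=0$.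

So we need to know the modules $E(\xi,\eta)$ for $\xi\in\Gamma$ and arbitrary restricted $\eta$. Their multiplicities will turn out to be bounded by composition multiplicities of Weyl modules whose highest weights are at most a bounded multiple of $p$, and these we bound first. Put
\[
\mathcal X=\{z\in X_+:b(z+\rho)\le p(\beta+1)\},\qquad D=|\Phi^+|(\beta+1),\qquad n_0=|W|(\beta+1)^l.
\]

\begin{lemma}\label{lem:jantzen}
$[V(z):L(y)]\le D^{n_0}$ for all $z\in\mathcal X$ and $y\in X_+$.
\end{lemma}

\begin{proof}
At most $n_0$ weights in $\mathcal X$ are linked to a given $z$: if $z'+\rho\in w(z+\rho)+pX$, then for fixed $w$ each coordinate $\langle z'+\rho,\alpha_i^\vee\rangle$ lies in $[1,p(\beta+1)]$ and is determined modulo $p$. Fix a $W$-invariant norm and let $n(z)<n_0$ be the number of $z'\in\mathcal X$ linked to $z$ with $|z'+\rho|<|z+\rho|$. We prove $[V(z):L(y)]\le D^{n(z)}$ by induction on $n(z)$. For $y=z$ the multiplicity is $1$, so let $y\ne z$.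

By Jantzen's sum formula \cite[II.8.19]{Jantzen}, $V(z)$ has a filtration $V(z)\supset V(z)^1\supseteq V(z)^2\supseteq\cdots$ with $V(z)^1=\operatorname{rad}V(z)$ and
\[
\sum_{i>0}\operatorname{ch}V(z)^i=\sum_{\alpha>0}\ \sum_{0<np<\langle z+\rho,\alpha^\vee\rangle}\nu_p(np)\,\chi(s_{\alpha,np}\cdot z),
\]
where $\nu_p$ is the $p$-adic valuation and, with $v=z+\rho$,
\[
s_{\alpha,np}\cdot z+\rho=v-c\alpha,\qquad c=\langle v,\alpha^\vee\rangle-np,\qquad 0<c<\langle v,\alpha^\vee\rangle .
\]
Since $z\in\mathcal X$, we have $n<\beta+1<p$. So $\nu_p(np)=1$, and there are at most $D$ terms. Each $\chi(s_{\alpha,np}\cdot z)$ is $0$ or $\pm\chi(z')$, where $z'\in X_+$ and $z'+\rho$ is $W$-conjugate to $v-c\alpha=s_\alpha v+np\alpha$. So $z'$ is linked to $z$. From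
\[
|v-c\alpha|^2=|v|^2-c\,(\alpha,\alpha)\bigl(\langle v,\alpha^\vee\rangle-c\bigr)
\]
we get $|z'+\rho|<|v|$. The point $v-c\alpha$ lies on the segment from $v$ to $s_\alpha v$, so $z'+\rho$ lies in the convex hull of $Wv$. As $wv\le v$, we have $b\le b(v)$ on this hull, and $z'\in\mathcal X$. Thus $z'$ is counted in $n(z)$ but not in $n(z')$, and $n(z')\le n(z)-1$. Taking the coefficient of $\operatorname{ch}L(y)$ and discarding the negative terms, we obtain $[V(z):L(y)]\le\sum_{z'}[V(z'):L(y)]$, a sum of at most $D$ terms. It is empty if $n(z)=0$, and at most $D\cdot D^{n(z)-1}$ otherwise.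
\end{proof}

\begin{lemma}\label{lem:E}
Let $\xi\in\Gamma$. For restricted $\eta\ne\xi$ we have $E(\xi,\eta)\cong\bigoplus_{\kappa\in\Gamma}L(\kappa)^{e_\kappa}$ with $e_\kappa\le D^{n_0}$, and $E(\xi,\eta)\ne0$ for at most $|W|$ restricted weights $\eta$.
\end{lemma}

\begin{proof}
If $\kappa$ is a weight of $E(\xi,\eta)$, then $p\kappa$ is a weight of $H^1(\mathbf G_1,L(\xi^*)\otimes L(\eta))$. By Lemma~\ref{lem:weights}, $p\,b(\kappa)\le\beta+(p-1)(h-1)+2(p-1)(h-1)=p\beta$. So all composition factors of $E(\xi,\eta)$ are $L(\kappa)$ with $\kappa\in\Gamma$, and $E(\xi,\eta)$ is semisimple by \eqref{eq:Gamma}. By \eqref{eq:digits} with $\xi'=\kappa$ and $\eta'=0$,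
\[
e_\kappa=\dim\operatorname{Ext}^1_{\mathbf G}(L(x),L(\eta)),\qquad x=\xi+p\kappa\ne\eta .
\]
If $e_\kappa\ne0$, then $\eta+\rho\in W(\xi+\rho)+pX$ by (J3), and each coset of $pX$ contains exactly one restricted weight; so at most $|W|$ weights $\eta$ occur. One of $\eta\not>x$, $x\not>\eta$ holds, so (J4) gives $e_\kappa\le\max([V(x):L(\eta)],[V(\eta):L(x)])$. Both weights lie in $\mathcal X$, since $b(x+\rho)\le p\beta+(\beta+h-1)\le p(\beta+1)$ and $b(\eta+\rho)\le p(h-1)$. Now apply Lemma~\ref{lem:jantzen}.
\end{proof}

\begin{proposition}\label{prop:defining}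
If $p\ge4h$, then $c(G)\le a\,|W|\,|\Gamma|^2\,D^{n_0}\,d^2$. This bound depends only on $\Phi$ and $a$.
\end{proposition}

\begin{proof}
Let $\mu=\mu_0+p^a\mu_a$ be one of the $\mu_\nu$, and let $\lambda\in X_a$, with digits $\lambda_0,\dots,\lambda_{a-1}$. If these agree with the first $a$ digits of $\mu$, then \eqref{eq:digits}, applied $a$ times, and \eqref{eq:Gamma} give $\operatorname{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))\cong\operatorname{Ext}^1_{\mathbf G}(L(\mu_a),k)=0$. Otherwise let $i<a$ be the first position where the digits differ, let $\xi\in\{\mu_0,0\}$ be the $i$-th digit of $\mu$, and put $\eta=\lambda_i$ and $\lambda''=\sum_{j>i}p^{j-i-1}\lambda_j$. Then $\lambda$ is determined by $(i,\eta,\lambda'')$, and $\xi$ by $i$. By \eqref{eq:digits} and Lemma~\ref{lem:E},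
\begin{align*}
\operatorname{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))&\cong\operatorname{Hom}_{\mathbf G}\bigl(L(p^{a-i-1}\mu_a),E(\xi,\eta)\otimes L(\lambda'')\bigr)\\
&\cong\bigoplus_{\kappa\in\Gamma}\operatorname{Hom}_{\mathbf G}\bigl(L(p^{a-i-1}\mu_a)\otimes L(\kappa^*),L(\lambda'')\bigr)^{e_\kappa}.
\end{align*}
For fixed $i,\eta,\kappa$, the sum over $\lambda''$ of the dimensions of the last $\operatorname{Hom}$ spaces is at most the composition length of $L(p^{a-i-1}\mu_a)\otimes L(\kappa^*)$. This is $1$ by (J2) if $a-i-1\ge1$, and in any case it is at most the dimension, which is at most $d^2$. There are $a$ choices of $i$, at most $|W|$ of $\eta$ and $|\Gamma|$ of $\kappa$. So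
\[
\sum_{\lambda\in X_a}\dim\operatorname{Ext}^1_{\mathbf G}(L(\mu),L(\lambda))\le a\,|W|\,|\Gamma|\,D^{n_0}d^2 .
\]
Summing \eqref{eq:toG} over $\lambda\in X_a$ gives the claim.
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:end}

Fix $r$. Choose $p_0(r)\ge\max(71,\,8(r+3)+1)$ so large that $p_0(r)\ge4h$ for all root systems in the finite list of Section~\ref{sec:defining}. Let $p>p_0(r)$, and let $S$ be a nonabelian simple group of order divisible by $p$ and of sectional $p$-rank at most $r$. By the classification and the last remark of Section~\ref{sec:reduction}, $S$ is alternating or of Lie type. Alternating groups are covered by Proposition~\ref{prop:classical}. Groups of Lie type in characteristic different from $p$ are covered by Proposition~\ref{prop:classical} and Section~\ref{sec:bounded}, and those in characteristic $p$ by Proposition~\ref{prop:defining} with $a\le r$. So $c(S)\le s(r)$ for a number $s(r)$ that depends only on $r$. Since $p>r+1$, Proposition~\ref{prop:reduction} gives $c(G)\le2r+r\,s(r)$ for all finite groups $G$ of sectional $p$-rank at most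 $r$. For the finitely many primes $p\le p_0(r)$ we use the known constants $C(p,r')$ with $r'\le r$. Thus
\[
C(r)=\max\Bigl\{2r+r\,s(r),\ \max_{p\le p_0(r),\ r'\le r}C(p,r')\Bigr\}
\]
has the required property. \qed

\begin{thebibliography}{99}

\bibitem{AK} Ariki and Koike, Adv. Math. 106 (1994).

\bibitem{BM} Brou\'e and Michel, J. reine angew. Math. 395 (1989).

\bibitem{CE} Cabanes and Enguehard, \emph{Representation Theory of Finite Reductive Groups}.

\bibitem{DF} Dipper and Fleischmann, Math. Z. 211 (1992).

\bibitem{Geck} Geck, J. London Math. Soc. 47 (1993).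

\bibitem{GH} Geck and Hiss, J. reine angew. Math. 418 (1991).

\bibitem{GTcross} Robert M. Guralnick and Pham Huu Tiep, \emph{First cohomology groups of Chevalley groups in cross characteristic}, Ann. of Math. 174 (2011).

\bibitem{GTsec} Robert M. Guralnick and Pham Huu Tiep, \emph{Sectional rank and Cohomology}, arXiv:1807.07233 (2018).

\bibitem{Jantzen} Jantzen, \emph{Representations of Algebraic Groups}.

\end{thebibliography}
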